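# Stable rank one for crossed products by finite group actions with the generalized tracial Rokhlin property

## 1. Stable rank one, hereditary subalgebras, Cuntz comparison

For a unital $C^*$-algebra $E$ let $GL(E)$ be its group of invertible elements. We write $|x|=(x^*x)^{1/2}$, and use that $x\mapsto |x|$ is norm continuous. For $a\ge 0$ and $\delta>0$, the element $(a-\delta)_+$ is obtained from $a$ by applying the function $\tau\mapsto\max(\tau-\delta,0)$. A positive contraction is an element $a$ with $0\le a\le 1$.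

**Definition 1.1 (stable rank one).** $\operatorname{tsr}(E)$ denotes the topological stable rank (Rieffel). We only need that, for $E$ unital, $\operatorname{tsr}(E)=1$ means that $GL(E)$ is dense in $E$.

Matrices: if $a\in M_k(\mathbb C)$, then $a+\delta$ is invertible for all but finitely many $\delta$, so $\operatorname{tsr}(M_k(\mathbb C))=1$. The same argument works in every finite-dimensional $C^*$-algebra. On the other hand, let $E$ be the continuous functions on the closed unit disc and $\zeta$ the coordinate function. Suppose $f\in GL(E)$ and $\|f-\zeta\|<1$. On the unit circle $|f-\zeta|<1=|\zeta|$, so $f$ has winding number $1$ there. But $f$ has no zeros on the disc, so its winding number is $0$. Hence $\operatorname{tsr}(E)\neq 1$.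

**Definition 1.2 (finite).** A unital $C^*$-algebra is finite if every isometry in it is unitary.

$M_k(\mathbb C)$ is finite; the bounded operators on $\ell^2$ are not, because of the unilateral shift.

**Definition 1.3 (hereditary subalgebras).** A $C^*$-subalgebra $H\subset E$ is hereditary if $0\le a\le h$ with $a\in E$, $h\in H$ implies $a\in H$. Then $hEh'\subset H$ for all $h,h'\in H$. For $a\ge0$, $\mathrm{her}(a)=\overline{aEa}$ is the hereditary subalgebra generated by $a$. $H^\dagger$ denotes the unitization of $H$ with a new unit adjoined, even if $H$ already has a unit.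

If $p\in E$ is a projection, $\mathrm{her}(p)=pEp$ is a corner. In $C([0,1])$ with coordinate $\tau$, $\mathrm{her}(\tau)$ is the non-unital algebra of functions vanishing at $0$.

**Definition 1.4 (Cuntz subequivalence).** For $a,b\in E_+$ write $a\lesssim b$ if there are $r_n\in E$ with $\|r_nbr_n^*-a\|\to0$.

In $M_k(\mathbb C)$, $a\lesssim b$ holds exactly when $\operatorname{rank}a\le\operatorname{rank}b$. Indeed $\operatorname{rank}(r_nbr_n^*)\le \operatorname{rank} b$ and a limit of matrices of rank at most $j$ has rank at most $j$. Conversely, if $a=\sum_{i\le j}\lambda_i\xi_i\xi_i^*$ and $b=\sum_{i\le l}\mu_i\eta_i\eta_i^*$ are spectral decompositions with positive eigenvalues and $j\le l$, then $r=\sum_{i\le j}(\lambda_i/\mu_i)^{1/2}\xi_i\eta_i^*$ gives $rbr^*=a$. So being small in the sense of $\lesssim$ says something about support, and nothing about norm. This will matter.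

**Definition 1.5 (sequence algebra).** $B_\infty=\ell^\infty(\mathbb N,B)/c_0(\mathbb N,B)$, with $B\subset B_\infty$ as constant sequences. The class of $(b_m)$ is $[b_m]$, and $\|[b_m]\|=\limsup\|b_m\|$.

**Example 1.6.** Let $A=\bigotimes_{k\ge1}M_{3^k}(\mathbb C)$ and $A_N=\bigotimes_{k\le N}M_{3^k}(\mathbb C)\subset A$, so that $\bigcup_NA_N$ is dense in $A$. This is a simple unital (UHF) algebra, and $\operatorname{tsr}(A)=1$ because the invertibles of each $A_N$ are dense in $A_N$. If $d_m$ is a contraction in the $m$-th tensor factor, then $d_m$ commutes with $A_N$ for $m>N$. So $[d_m]\in A_\infty$ commutes exactly with every element of $A$.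

The textbook facts we use follow, with short proofs.

**Fact 1 (comparison).** Let $a,b,c\in E_+$ and $w\in E$.
(a) If $a\lesssim b\lesssim c$, then $a\lesssim c$. Also $rbr^*\lesssim b$ for every $r\in E$.
(b) If $a\in\mathrm{her}(b)$, then $a\lesssim b$; in particular $0\le a\le b$ implies $a\lesssim b$.
(c) If $\|a-b\|<\delta$, then $(a-\delta)_+\lesssim b$.
(d) $ww^*\lesssim w^*w$.

*Proof.* (a) If $rbr^*$ is close to $a$, choose $s$ with $scs^*$ so close to $b$ that $rscs^*r^*$ is close to $rbr^*$. The second claim is the definition. (b) Let $f_j(\tau)=\min(j\tau,1)=\tau g_j(\tau)$ with $g_j(\tau)=\min(j,1/\tau)$. Since $f_j(b)b\to b$, the $f_j(b)$ act as an approximate unit on $\mathrm{her}(b)\ni a^{1/2}$. So $a^{1/2}f_j(b)a^{1/2}\to a$, and $a^{1/2}f_j(b)a^{1/2}=r_jbr_j^*$ with $r_j=a^{1/2}g_j(b)^{1/2}$. (c) Put $\delta_0=\|a-b\|$, so $a-\delta_0\le b$. Let $f(\tau)=\big((\tau-\delta)/(\tau-\delta_0)\big)^{1/2}$ for $\tau\ge\delta$ and $f(\tau)=0$ for $\tau<\delta$; this is continuous. Then $(a-\delta)_+=f(a)(a-\delta_0)f(a)\le f(a)bf(a)\lesssim b$;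 use (b) and (a). (d) $ww^*\in\mathrm{her}((ww^*)^2)$ and $(ww^*)^2=w(w^*w)w^*\lesssim w^*w$. $\square$

(A sharper form of (c), with a contraction $q$ such that $(a-\delta)_+=qbq^*$, is Lemma 2.2 of Kirchberg–Rørdam, *Infinite absorbing $C^*$-algebras*, Adv. Math. 167 (2002). We shall not need it.)

**Fact 2 (matrices).** If $\operatorname{tsr}(E)=1$, then $\operatorname{tsr}(M_n(E))=1$.

*Proof.* Induction on $n$. Given $\begin{pmatrix}a&b\\c&d\end{pmatrix}$ with $a\in M_{n-1}(E)$ and $d\in E$, perturb $a$ slightly to be invertible, then perturb $d$ slightly so that $d-ca^{-1}b$ is invertible. The resulting matrix is invertible. $\square$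

**Fact 3 (approximate polar decomposition).** If $x\in\overline{GL(E)}$, then for every $\varepsilon>0$ there is a unitary $U\in E$ with $\|x-U|x|\|<\varepsilon$.

*Proof.* Take $a\in GL(E)$ close to $x$ and $U=a|a|^{-1}$. Then $x-U|x|=(x-a)+U(|a|-|x|)$. $\square$

**Fact 4 (finiteness).** If $\operatorname{tsr}(E)=1$, then $E$ is finite. In a finite unital $C^*$-algebra, one-sided invertible elements are invertible.

*Proof.* If $v^*v=1$, pick $a\in GL(E)$ with $\|v-a\|<1$. Then $\|1-v^*a\|=\|v^*(v-a)\|<1$, so $v^*a$ is invertible, hence so is $v^*$, and the isometry $v$ is unitary. Next let $cb=1$. Then $1=b^*c^*cb\le\|c\|^2b^*b$, so $|b|$ is invertible and $b|b|^{-1}$ is an isometry. In a finite algebra it is unitary, so $b$ is invertible. For right invertible elements take adjoints. $\square$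

**Fact 5 (simplicity).** If $E$ is simple and unital and $0\ne x\in E$, then $1=\sum_{i=1}^Na_ixb_i$ for some $a_i,b_i\in E$. Consequently $d_1Ed_2\ne0$ for nonzero $d_1,d_2\in E$.

*Proof.* The algebraic ideal generated by $x$ is dense, so it contains an element at distance less than $1$ from $1$; that element is invertible, so the ideal is $E$. If $d_1Ed_2=0$, write $1=\sum a_id_2b_i$; then $d_1=\sum d_1a_id_2b_i=0$. $\square$

## 2. Crossed products and the generalized tracial Rokhlin property

Let $G$ be a finite group with neutral element $1$, $n=|G|$, acting on a unital $C^*$-algebra $A$ by $\alpha:G\to\operatorname{Aut}(A)$.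

**Definition 2.1 (crossed product).** $A\rtimes_\alpha G$ is the $C^*$-algebra of sums $\sum_{k\in G}a_ku_k$ with $a_k\in A$ and unitaries $u_k$ satisfying $u_ku_l=u_{kl}$, $u_kau_k^*=\alpha_k(a)$. The regular representation embeds it unitally in $M_n(A)$: the $(h,g)$ entry of the image of $\sum a_ku_k$ is $\alpha_{h^{-1}}(a_{hg^{-1}})$.

The $(1,k^{-1})$ entry is $a_k$, so the coefficient maps are contractive. Let $E_A(\sum a_ku_k)=a_1$. For $b=\sum a_ku_k$ we have $E_A(b^*b)=\sum_k\alpha_k^{-1}(a_k^*a_k)$. So $E_A$ is positive, and it is faithful: $E_A(b^*b)=0$ forces $b=0$. Example: $A=\mathbb C\oplus\mathbb C$ with the flip of $G=\mathbb Z/2$. The regular representation is injective on an algebra of dimension $4$; restricting its two coordinates to the first summand of $A$ gives $(s,t)\mapsto\mathrm{diag}(s,t)$, $u\mapsto$ the flip matrix, and these generate $M_2(\mathbb C)$. So $A\rtimes G\cong M_2(\mathbb C)$.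

**Definition 2.2 (Hirshberg and Orovitz).** Let $A$ be an infinite-dimensional simple unital $C^*$-algebra. The action $\alpha$ has the generalized tracial Rokhlin property if for every finite $F\subset A$, every $\varepsilon>0$ and every $x\in A_+$ with $\|x\|=1$ there are mutually orthogonal positive contractions $(e_g)_{g\in G}$ in $A$ such that, with $e=\sum_ge_g$:

1. $\|\alpha_g(e_h)-e_{gh}\|<\varepsilon$ for all $g,h\in G$;
2. $\|e_ga-ae_g\|<\varepsilon$ for all $a\in F$, $g\in G$;
3. $1-e\lesssim x$;
4. $\|exe\|>1-\varepsilon$.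

We refer to these as conditions (1)–(4).

**Example 2.3 (a trivial action fails).** Let $G\neq\{1\}$ act trivially. Condition (1) gives $\|e_h-e_{gh}\|<\varepsilon$. For $g\ne1$ these elements are orthogonal, so $\|e_h-e_{gh}\|=\max(\|e_h\|,\|e_{gh}\|)$, and all $\|e_h\|<\varepsilon$. Then $\|e\|<\varepsilon$. For $x=1$, $\varepsilon=\frac12$, condition (4) would say $\|e^2\|>\frac12$, which contradicts $\|e^2\|<\frac14$.

**Example 2.4 (an action with the property).** Let $A=\bigotimes_kM_{3^k}$ as in Example 1.6 and $G=\{1,\sigma\}$. With $p=(3^k-1)/2$, let $v_k\in M_{3^k}$ be the diagonal matrix with eigenvalue $+1$ on basis vectors $\xi_1,\dots,\xi_{p+1}$ and $-1$ on $\eta_1,\dots,\eta_p$. Let $\alpha_\sigma=\bigotimes_k\operatorname{Ad}v_k$. In the $k$-th factor let $e_1,e_\sigma$ be the projections onto the spans of $(\xi_j+\eta_j)/\sqrt2$ and of $(\xi_j-\eta_j)/\sqrt2$, $j\le p$. They are orthogonal, $\operatorname{Ad}v_k$ exchanges them, and $1-e$ is the rank one projection onto $\mathbb C\xi_{p+1}$. We check the conditions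 for $k$ large.

(1) holds exactly. For (2), approximate the elements of $F$ within $\varepsilon/3$ by elements of some $A_N$; if $k>N$, all commutators have norm at most $2\varepsilon/3$. For (3) and (4), let $0<\delta\le\frac14$ with $2\delta<\varepsilon$, and choose $N$ and $x_0\in (A_N)_+$ with $\|x-x_0\|<\delta$ (approximate $x^{1/2}$ by some $c\in A_N$ and take $c^*c$). Then $\|x_0\|>1-\delta\geq\frac34$, so $(x_0-\frac14)_+\ne0$ dominates a positive multiple of a rank one projection $q$ of $A_N$. By Fact 1, $q\lesssim(x_0-\frac14)_+\lesssim x$. Take $k>N$ with $k\ge N(N+1)/2$ and compare inside $A_k$. If $M$ is the product of the sizes of the factors numbered $N+1,\dots,k-1$, then $1-e$ has rank $3^{N(N+1)/2}M$ and $q$ has rank $3^kM$. So $1-e\lesssim q\lesssim x$. Finally $ex_0e=x_0e$ has norm $\|x_0\|>1-\delta$, because $x_0$ and $e$ sit in different tensor factors. Hence $\|exe\|>1-2\delta>1-\varepsilon$.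

## 3. Does stable rank one pass from $A$ to $A\rtimes_\alpha G$?

Hyun Ho Lee and Hiroyuki Osaka, "Tracially sequentially-split ${}^*$-homomorphisms between $C^*$-algebras II", arXiv:1906.06950 (2019), is the source of the problem. A known result (Lee–Osaka) reads: if $G$ is finite, $A$ is a unital separable finite infinite-dimensional simple $C^*$-algebra, $\alpha$ has the generalized tracial Rokhlin property, and $A$ absorbs the Jiang–Su algebra $\mathcal Z$, then $\operatorname{tsr}(A\rtimes_\alpha G)=1$.

The question replaces $\mathcal Z$-absorption by a hypothesis on stable rank alone. Let $G$ be finite, $A$ unital, separable, finite, infinite-dimensional and simple, and let $\alpha$ have the generalized tracial Rokhlin property. If the invertibles are dense in $A$, are they dense in $A\rtimes_\alpha G$?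

The answer is yes. Finiteness of $A$ follows from $\operatorname{tsr}(A)=1$ by Fact 4, and separability is not needed.

**Theorem B.** Let $G$ be finite, $A$ a unital infinite-dimensional simple $C^*$-algebra with $\operatorname{tsr}(A)=1$, and $\alpha:G\to\operatorname{Aut}(A)$ an action with the generalized tracial Rokhlin property. Then $\operatorname{tsr}(A\rtimes_\alpha G)=1$.

In Section 9 we shall also drop condition (4) and treat subgroups and fixed point algebras (Theorem C). If $G$ is trivial, there is nothing to prove. The simplest case with content is the one in which the leftover $1-e$ can be made to vanish. We do it by hand next.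

## 4. The matrix picture, the case $e=1$, and the leftover $1-e$

We pass to sequence algebras so that the approximate relations become exact. This costs nothing, by the following lemma.

**Lemma 1.** Let $E$ and $B$ be unital.
(a) If $\operatorname{tsr}(E)=1$, then $\operatorname{tsr}(E_\infty)=1$.
(b) If $b\in B$ lies in $\overline{GL(B_\infty)}$, then $b\in\overline{GL(B)}$.

*Proof.* (a) Let $x=[x_m]$, $\varepsilon>0$. By Fact 3 choose unitaries $u_m\in E$ with $\|x_m-u_m|x_m|\|<\varepsilon$, and let $u=[u_m]$. Since $|x|=[|x_m|]$, the invertible element $u(|x|+\varepsilon)$ is within $2\varepsilon$ of $x$.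

(b) Let $v=[v_m]\in GL(B_\infty)$ with inverse $[v_m']$ and $\|v-b\|<\delta$. Then $v_mv_m'\to1$ and $v_m'v_m\to1$. So for large $m$ both products are invertible, hence $v_m$ is right and left invertible, and $\|v_m-b\|<\delta$. $\square$

Let $B=A\rtimes_\alpha G$. Since the coefficient maps are contractive, every element of $B_\infty$ is uniquely of the form $\sum_ka_ku_k$ with $a_k\in A_\infty$. Write $\alpha_g=\operatorname{Ad}u_g$ on $A_\infty$ as well. Given a finite $F\subset A$ and $x\in A_+$ with $\|x\|=1$, choose for each $m\ge1$ elements $(e^{(m)}_g)_g$ as in Definition 2.2 for $(F,\frac1m,x)$, and put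
$$e^{(m)}=\sum_ge^{(m)}_g,\qquad e_g=[e^{(m)}_g],\qquad e=[e^{(m)}]=\sum_ge_g .$$
Each $e^{(m)}$ is a positive contraction, as a sum of orthogonal ones. The conditions become
$$e_ge_h=0\ (g\ne h),\qquad \alpha_g(e_h)=e_{gh},\qquad e_ga=ae_g\ (a\in F),\tag{1}$$
$$1-e^{(m)}\lesssim x\ \text{ for all }m,\qquad \|exe\|\ge1.\tag{2}$$

**Lemma 2 (matrix picture).** Let $F\subset A$ be finite and let $(e_g)_{g\in G}$ be positive contractions in $A_\infty$ satisfying (1), with $e=\sum_ge_g$. Then $e$ commutes with $F$ and with all $u_k$. Moreover, with $H_1=\overline{e_1A_\infty e_1}$, the formula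
$$\psi([x_{g,h}])=\sum_{g,h}u_gx_{g,h}u_h^*$$
defines an injective $*$-homomorphism $\psi:M_n(H_1)\to B_\infty$. Its image $D$ contains $eau_k$ for all $a\in F$, $k\in G$. If $\operatorname{tsr}(A)=1$, then $D$ is isomorphic to a hereditary subalgebra of a unital $C^*$-algebra of stable rank one.

*Proof.* Clearly $e$ commutes with $F$, and $u_keu_k^*=\sum_ge_{kg}=e$.

For $x,x'\in H_1$ and $h\ne k$,
$$xu_h^*u_kx'=x\,\alpha_{h^{-1}k}(x')\,u_{h^{-1}k}=0,$$
because $x\in\overline{A_\infty e_1}$, $\alpha_{h^{-1}k}(x')\in\overline{e_{h^{-1}k}A_\infty}$ and $e_1e_{h^{-1}k}=0$. Hence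
$$\psi([x_{g,h}])\psi([x'_{k,l}])=\sum_{g,l}u_g\Big(\sum_hx_{g,h}x'_{h,l}\Big)u_l^* ,$$
so $\psi$ is multiplicative. It visibly preserves adjoints. By the same vanishing, $e_1u_g^*\,\psi([x_{k,l}])\,u_he_1=e_1x_{g,h}e_1$. If this is $0$, then $f(e_1)x_{g,h}f(e_1)=0$ for every continuous $f$ with $f(0)=0$ (approximate $f$ by polynomials without constant term). Letting $f(e_1)$ run through an approximate unit of $\mathrm{her}(e_1)$ gives $x_{g,h}=0$. So $\psi$ is injective.

For $a\in F$, $e_ga=e_g^{1/2}ae_g^{1/2}$, and $u_ge_1u_g^*=e_g$. Hence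
$$eau_k=\sum_ge_g^{1/2}ae_g^{1/2}u_k=\sum_gu_g\big(e_1^{1/2}\alpha_{g^{-1}}(a)e_1^{1/2}\big)u_{k^{-1}g}^*\in D,$$
because $u_{k^{-1}g}^*=u_g^*u_k$ and the elements in parentheses lie in $H_1$.

Finally $D\cong M_n(H_1)$ is the hereditary subalgebra of $M_n(A_\infty)=(M_n(A))_\infty$ generated by $e_1\otimes1_n$. By Fact 2 and Lemma 1(a), $\operatorname{tsr}((M_n(A))_\infty)=1$. $\square$

For $G=\{1,\sigma\}$ and $s=a+bu_\sigma$ with $a,b\in F$, the matrix of $es$ is $\begin{pmatrix}a&b\\ \alpha_\sigma(b)&\alpha_\sigma(a)\end{pmatrix}$ with every entry $c$ replaced by $e_1^{1/2}ce_1^{1/2}$: the regular representation, cut down by $e_1$.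

**The case $e=1$.** Suppose that for every $F$ one can arrange $e=1$ in $A_\infty$. Then $e_g=e_g\sum_he_h=e_g^2$, so the $e_g$ are projections, and $\psi(e_1\otimes 1_n)=\sum_gu_ge_1u_g^*=e=1$. Given $b=\sum b_ku_k\in B$, take $F=\{b_k\}$. Then $b=eb\in D$. Here $D$ is a unital subalgebra of $B_\infty$, isomorphic to a corner of an algebra of stable rank one.

**Lemma 3 (corners).** If $\operatorname{tsr}(E)=1$ and $p\in E$ is a projection, then $\operatorname{tsr}(pEp)=1$.

*Proof.* Let $c\in pEp$ and $0<\rho<\frac12$. Choose $a\in GL(E)$ with $\|a-(c+1-p)\|<\rho$ and write $a=\begin{pmatrix}a_{11}&a_{12}\\a_{21}&a_{22}\end{pmatrix}$ with respect to $p,1-p$. Then $\|a_{22}-(1-p)\|<\rho$, so $a_{22}$ is invertible in its corner. As $a$ is invertible, so is the Schur complement $a_{11}-a_{12}a_{22}^{-1}a_{21}$ in $pEp$, and it is within $\rho+\rho^2/(1-\rho)$ of $c$. $\square$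

So $b\in\overline{GL(D)}\subset\overline{GL(B_\infty)}$, and Lemma 1(b) gives $b\in\overline{GL(B)}$. This settles the case $e=1$.

**What stops this argument in general.** In general $e\ne1$. In Example 2.4 it is even impossible to have elements satisfying (1) with $e=1$. Then $e_1$ would be a projection with $\alpha_\sigma(e_1)=1-e_1$. Lifting it to a sequence of projections $p_m\in A$, we would get $\|\alpha_\sigma(p_m)-(1-p_m)\|<1$ for large $m$. Projections at distance less than $1$ are unitarily equivalent. The tracial state $\tau$ of $A$ is $\alpha_\sigma$-invariant, so $\tau(p_m)=1-\tau(p_m)$, that is, $\tau(p_m)=\frac12$. But $p_m$ is at distance less than $1$ from a projection in some $A_N$, and the trace of that is an integer divided by a power of $3$.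

With $e\ne1$ the natural attempt is to split $b=be+b(1-e)$, approximate $be$ by invertibles through $D$, and regard $b(1-e)$ as an error. This breaks down at the second summand: $1-e$ is small for $\lesssim$ but not in norm. In Example 2.4, with $e^{(m)}$ chosen in the $m$-th tensor factor, $\|a(1-e)\|=\|a\|$ for every $a\in A$. (For $a\in A_N$ and $m>N$, $a$ and $1-e^{(m)}$ sit in different tensor factors; then use density.) There $e$ is a projection commuting with $b$, so $b$ splits as a block sum of $be$ and $b(1-e)$. One would have to approximate $b(1-e)$ by invertibles in the corner $(1-e)B_\infty(1-e)$. But all we know about $1-e$ is condition (3), and this says nothing about invertibles there. In general $e$ is not even a projection, and the two summands overlap.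

## 5. Holes, and a two-factor identity

Condition (3) does tell us that $1-e$ fits under any prescribed nonzero positive element. Suppose that $b$ has a two-sided *hole*: a positive $z\neq0$ with $bz=zb=0$. Then we can ask that $1-e$ fit under the hole. Why is that useful? In $M_2(E)$, an element $\begin{pmatrix}r&0\\0&0\end{pmatrix}$ is a limit of invertibles for every $r\in E$, with no hypothesis on $E$:
$$\begin{pmatrix}r+\mu^2&\mu r\\ \mu&\mu^2\end{pmatrix}=\begin{pmatrix}1&\mu^{-1}r\\0&1\end{pmatrix}\begin{pmatrix}\mu^2&0\\ \mu&\mu^2\end{pmatrix}.$$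
Both factors on the right are invertible for $\mu>0$, and the left side tends to $\begin{pmatrix}r&0\\0&0\end{pmatrix}$ as $\mu\to0$. So a part of an operator that can be moved into a hole can be treated without knowing anything about it. The next lemma is this identity without matrix units, in the presence of a second, positive summand $h$. It does not ask $h$ and $r$ to be orthogonal.

**Lemma 4 (two factors).** Let $C$ be a unital $C^*$-algebra and $h,y,r,t\in C$ with $h\ge0$, $y=y^*$ and
$$ty=t,\qquad yt=0,\qquad hy=0,\qquad yr=0,\qquad rtt^*=r .$$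
Then $h+r\in\overline{GL(C)}$.

*Proof.* For $\mu,\varepsilon>0$ let
$$X=(1+\mu^{-1}rt)\,(h+\varepsilon+\mu t^*).$$
First factor: $tr=tyr=0$, so $(rt)^2=0$ and the factor is invertible. Second factor: it equals $(1+\mu N)(h+\varepsilon)$ with $N=t^*(h+\varepsilon)^{-1}$. From $ty=t$ we get $t^*=yt^*$; from $hy=0$ we get $(h+\varepsilon)^{-1}y=\varepsilon^{-1}y$; from $yt=0$ we get $t^*y=0$. Hence
$$N^2=t^*(h+\varepsilon)^{-1}y\,t^*(h+\varepsilon)^{-1}=\varepsilon^{-1}(t^*y)\,t^*(h+\varepsilon)^{-1}=0 .$$
So the second factor is invertible, and $X$ is invertible. Now expand. Since $yh=(hy)^*=0$, we have $rth=rtyh=0$; and $rtt^*=r$. So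
$$X=h+r+\varepsilon+\mu t^*+\varepsilon\mu^{-1}rt .$$
With $\varepsilon=\mu^2$ and $\mu\to0$, $X\to h+r$. $\square$

The toy case is $C=M_2(E)$, $h=0$, $y=\begin{pmatrix}0&0\\0&1\end{pmatrix}$, $t=\begin{pmatrix}0&1\\0&0\end{pmatrix}$, $r\oplus 0$ in place of $r$, and $\varepsilon=\mu^2$.

Here is the theorem this leads to.

**Theorem A.** Let $B$ be a finite simple unital $C^*$-algebra. Suppose that for every finite $S\subset B$ and every nonzero $y\in B_+$ there are positive contractions $e^{(m)}\in B$ $(m\in\mathbb N)$, with $e=[e^{(m)}]\in B_\infty$, and a $C^*$-subalgebra $D\subset B_\infty$ such that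

(i) $e$ commutes with every element of $S$;
(ii) $eS\subset D$;
(iii) $1-e^{(m)}\lesssim y$ in $B$ for all $m$;
(iv) $D$ is isomorphic to a hereditary $C^*$-subalgebra of a unital $C^*$-algebra of topological stable rank one.

Then $\operatorname{tsr}(B)=1$.

The plan is as follows. First produce a hole $z$. Then, writing $be\approx U|be|$ with a unitary $U$, replace $b$ by $U^*b$, which is roughly a positive part coming from $be$ plus a remainder living where $e$ is small. Then apply Lemma 4. One trap is that multiplication by $U^*$ keeps $U^*bz=0$ but may destroy $zU^*b=0$, and Lemma 4 needs $yr=0$. So $U$ must be found among unitaries that are scalar on the hole. This forces us to work in the hereditary subalgebra of $D$ orthogonal to $z$, which need not have a unit. Hence we need Lemma 3 for hereditary subalgebras.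

## 6. Stable rank one for hereditary subalgebras

**Lemma 5.** Let $E$ be unital with $\operatorname{tsr}(E)=1$ and let $H\subset E$ be a hereditary $C^*$-subalgebra. Then $GL(H^\dagger)$ is dense in $H^\dagger$.

*Proof.* If $1_E\in H$, then $H=E$ and $H^\dagger\cong E\oplus\mathbb C$, and the claim is clear. Let $1_E\notin H$, and identify $H^\dagger=H+\mathbb C1_E\subset E$. An element of this subalgebra that is invertible in $E$ has its inverse in the subalgebra.

**Step 1: three nested cut-offs.** Their purpose is to replace the single projection $p$ in the Schur complement argument of Lemma 3. Let $x\in H$ and $\eta\in(0,1)$. Take $k$ far out in an approximate unit of positive contractions of $H$ and $\gamma\in(0,\frac12)$ small. Since $\|k-(k-2\gamma)_+\|\le2\gamma$, we can arrange that $h_0=(k-2\gamma)_+$ satisfies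
$$\|x-h_0xh_0\|<\eta,\qquad\|x-xh_0\|<\eta .$$
Let $h_1=\varphi(k)$, where $\varphi$ is $0$ on $[0,\gamma]$, $1$ on $[2\gamma,1]$ and linear between, and $h_2=\min(k/\gamma,1)$. These are positive contractions in $H$. Where the function defining $h_0$ is nonzero, that of $h_1$ is $1$; where that of $h_1$ is nonzero, that of $h_2$ is $1$. So
$$h_1h_0=h_0,\qquad h_2h_1=h_1,\qquad h_2h_0=h_0 .$$
Put $x'=h_0xh_0$ and $w=1-h_2$.

**Step 2: a Schur complement without a projection.** We claim: if $c\in H+1$ satisfies $wc=w=cw$ and $0<\rho<\frac14$, there is $y_0\in(H+1)\cap GL(E)$ with $\|y_0-c\|\le4\rho$. That is, an element equal to $1$ far out can be approximated by invertibles in $H+1$.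

Choose $a\in GL(E)$ with $\|a-c\|<\rho$ and put $d=a-c$. As $wc=w$, $(1+dw)c=c+dw$, so $a=c+dw+dh_2=(1+dw)c+dh_2$. Since $\|dw\|<\frac14$, $1+dw$ is invertible. Put $d'=(1+dw)^{-1}d$; then $\|d'\|\le\rho/(1-\rho)\le2\rho$, and
$$(1+dw)^{-1}a=c+d'h_2$$
is invertible. This removes the part $dw$ of the error on the right. For the left, $cw=w$ gives $c(1+wd'h_2)=c+wd'h_2$, so
$$c+d'h_2=c+wd'h_2+h_2d'h_2=c(1+wd'h_2)+h_2d'h_2 .$$
As $\|wd'h_2\|\le2\rho<\frac12$, the element
$$y_0=(c+d'h_2)(1+wd'h_2)^{-1}=c+h_2d'h_2(1+wd'h_2)^{-1}=c+h_2d'(1+h_2wd')^{-1}h_2$$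
is invertible. The last equality holds because $(1+h_2wd')h_2=h_2(1+wd'h_2)$. Since $h_2Eh_2\subset H$, $y_0\in H+1$. Finally $\|y_0-c\|\le2\rho/(1-2\rho)\le4\rho$.

**Step 3: elements of $H$.** We approximate the given $x\in H$. Apply Step 2 to $c=x'+(1-h_1)\in H+1$. This is allowed: $wx'=x'w=0$ since $h_2h_0=h_0$, and $w(1-h_1)=1-h_2-h_1+h_2h_1=1-h_2=w$, likewise on the other side. The element $y_0(h_0+\eta)\in H^\dagger$ is invertible. As $\|h_0+\eta\|\le2$, it is within $8\rho$ of
$$c(h_0+\eta)=x'h_0+(1-h_1)h_0+\eta c=x'h_0+\eta c .$$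
Moreover $\|x'h_0-x\|\le\|h_0(xh_0-x)h_0\|+\|x'-x\|\le2\eta$ and $\|\eta c\|\le\eta(\|x\|+1)$. As $\rho$ and $\eta$ are arbitrarily small, $x\in\overline{GL(H^\dagger)}$.

**Step 4: elements $\lambda+x$ with $\lambda\ne0$.** Scaling, let $\lambda=1$. Then $c=1+x'$ satisfies $wc=w=cw$ and is within $\eta$ of $1+x$. Step 2 gives an element of $GL(H^\dagger)$ within $\eta+4\rho$ of $1+x$. $\square$

## 7. Proof of Theorem A

Let $b\in B$. We show $b\in\overline{GL(B)}$, and may assume that $b$ is not invertible.

**Step 1: one-sided annihilators.** We perturb $b$ so that it is killed by something on each side. As $B$ is finite, $b$ is neither left nor right invertible (Fact 4), so $0$ lies in the spectra of $|b|$ and of $|b^*|$. Let $\varepsilon>0$ and let $g:[0,\infty)\to[0,1]$ be continuous, $0$ on $[0,\varepsilon]$ and $1$ on $[2\varepsilon,\infty)$. Put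
$$b_1=bg(|b|)=g(|b^*|)b,\qquad d_1=(\varepsilon-|b|)_+,\qquad d_2=(\varepsilon-|b^*|)_+ .$$
Then $\|b-b_1\|=\||b|(1-g(|b|))\|\le2\varepsilon$, $d_1$ and $d_2$ are nonzero, and $b_1d_1=0=d_2b_1$. Since $\varepsilon$ is arbitrary, it suffices to show $b_1\in\overline{GL(B)}$.

By Fact 5, $d_1Bd_2\ne0$. Since $B$ is the span of its unitaries, $d_1vd_2\ne0$ for some unitary $v$. Replace $b_1,d_1$ by $b_1v$, $v^*d_1v$. This keeps $b_1d_1=0=d_2b_1$, and $b_1v\in\overline{GL(B)}$ if and only if $b_1\in\overline{GL(B)}$. Now $x:=d_1d_2\ne0$.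

**Step 2: a two-sided hole.** We seek an invertible $w$ carrying a nonzero positive $z\in\mathrm{her}(d_2)$ into $d_1B$, for then $b_1w$ is killed by $z$ on both sides. We have $x=\lim_{\delta\to0}(d_1+\delta)(d_2+\delta)\in\overline{GL(B)}$. Choose $\kappa>0$ with $2\kappa<\|x\|$ and, by Fact 3, a unitary $U$ with $\|x-U|x|\|<\kappa/2$. (Using $U$ itself as $w$ would give only approximate annihilation, so we correct it.) Let $p=f_1(|x|)$ with $f_1:[0,\infty)\to[0,1]$ continuous, $0$ on $[0,\kappa]$ and $1$ on $[2\kappa,\infty)$, and let $z=(|x|-2\kappa)_+\ne0$, so $pz=z$. Put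
$$a=U(|x|+\kappa(1-p)),\qquad w=a+(x-a)p .$$
Since $|x|+\kappa(1-p)\ge\kappa$, $a$ is invertible with $\|a^{-1}\|\le1/\kappa$. Also
$$\|w-a\|=\|(x-a)p\|\le\|x-U|x|\|+\kappa\|(1-p)p\|<\tfrac\kappa2+\tfrac\kappa4<\kappa ,$$
so $w$ is invertible. Now $wz=az+(x-a)pz=xz=d_1d_2z$, hence $b_1wz=0$. Further $z\in\mathrm{her}(x^*x)\subset\mathrm{her}(d_2)$, since $x^*x=d_2d_1^2d_2$. As $d_2b_1=0$, this gives $zb_1=0$, so $zb_1w=0$. Since $w$ is invertible, it suffices to show $b_1w\in\overline{GL(B)}$.

Rename $b_1w$ as $b$ and rescale $z$. From now on, $z\in B_+$, $\|z\|=1$ and $bz=zb=0$.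

**Step 3: moving the region where $e$ is small into the hole.** We construct the $t$ of Lemma 4. Let
$$z_0=(z-\tfrac34)_+\ne0,\qquad z_1=f(z),\qquad z_2=\min(2z,1),$$
with $f:[0,1]\to[0,1]$ continuous, $0$ on $[0,\frac12]$ and $1$ on $[\frac34,1]$. Then
$$z_1z_0=z_0,\qquad z_2z_1=z_1,\qquad bz_i=z_ib=0\ (i=0,1,2).$$
Apply the hypothesis of Theorem A to $S=\{b,z\}$ and $y=z_0$. We get $e^{(m)}$, $e$, $D$. Put $C=B_\infty$.

By (iii) choose $r_m\in B$ with $\|r_mz_0r_m^*-(1-e^{(m)})\|<\frac1m$ and put $s_m=r_mz_0^{1/2}$. Then $\|s_m\|^2=\|s_ms_m^*\|\le1+\frac1m$, so $s=[s_m]\in C$ exists, and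
$$ss^*=1-e,\qquad sz_1=s .$$
To normalize where $e$ is small, put $t_0=\theta(e)s$ with $\theta(\tau)=\max(1-\tau,\frac34)^{-1/2}$. Then $t_0z_1=t_0$ and
$$t_0t_0^*=P(e),\qquad P(\tau)=\frac{1-\tau}{\max(1-\tau,\frac34)},\qquad P=1\text{ on }[0,\tfrac14].$$
Finally put $t=(1-z_2)t_0$. Since $z_1(1-z_2)=0$,
$$tz_1=t,\qquad z_1t=0.\tag{3}$$

We also cut $e$ at $\frac14$. Let $\chi(\tau)=\min(4\tau,1)$ and $\tilde\chi(\tau)=\min(4,1/\tau)$, so $\chi(\tau)=\tau\tilde\chi(\tau)$, and put $k=\chi(e)$. As $1-\chi$ vanishes on $[\frac14,1]$ and $P=1$ on $[0,\frac14]$,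
$$(1-k)P(e)=1-k.\tag{4}$$
By (i) and $e=e^*$, $z=z^*$, the elements $e$ and $k$ commute with $b,b^*,|b|$ and $z,z_1,z_2$.

**Step 4: a unitary that respects the hole.** We use (iv) to make $be$ approximately positive. Let $D_0=\{d\in D:dz=zd=0\}$, a $C^*$-subalgebra of $D$. It is hereditary in $D$: if $0\le d'\le d\in D_0$ with $d'\in D$, then $0\le zd'z\le zdz=0$, so $d'^{1/2}z=0$ and $d'z=0=zd'$. A hereditary subalgebra of a hereditary subalgebra is hereditary, so $D_0$ is isomorphic to a hereditary subalgebra of a unital algebra of stable rank one. Also $1_C\notin D_0$ because $z\ne0$, so $D_0+\mathbb C1_C\cong D_0^\dagger$. By Lemma 5, the invertibles are dense in $D_0+\mathbb C1_C$.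

Now $be=eb\in D$ by (ii), and $be\,z=bze=0$, $z\,be=0$. So $be\in D_0$. Let $\varepsilon'>0$. By Fact 3 there is a unitary
$$U=\lambda1+d,\quad\lambda\in\mathbb C,\ d\in D_0,\qquad\text{with}\quad\|be-U|be|\|<\varepsilon' .$$
Since $e$ commutes with $b$ and $b^*$, $|be|=|b|e$. Put
$$h=|b|k\ge0,\qquad r=U^*b(1-k).$$
Since $U^*bk=U^*(be)\tilde\chi(e)$ and $h=|be|\tilde\chi(e)$,
$$\|U^*b-(h+r)\|=\|U^*bk-h\|=\|(U^*be-|be|)\tilde\chi(e)\|\le4\varepsilon'.\tag{5}$$

**Step 5: the hypotheses of Lemma 4 hold with $y=z_1$.** The relations $tz_1=t$, $z_1t=0$ are (3). The others: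

* $hz_1=0$. From $b^*bz=0$ we get $\||b|z\|^2=\|zb^*bz\|=0$, so $|b|z_1=0$; and $k$ commutes with $z_1$, so $hz_1=|b|z_1k=0$.
* $z_1r=0$. From $dz=0$ we get $zd^*=0$, so $z_1d^*=0$ and $z_1U^*=\bar\lambda z_1$. Thus $z_1r=\bar\lambda z_1b(1-k)=0$. This is where it matters that $U$ is scalar on the hole.
* $rtt^*=r$. First $rz_2=U^*bz_2(1-k)=0$, so $r(1-z_2)=r$. Hence, using (4),
$$rtt^*=r(1-z_2)t_0t_0^*(1-z_2)=U^*b(1-k)P(e)(1-z_2)=r(1-z_2)=r .$$

**Step 6: conclusion.** By Lemma 4, $h+r\in\overline{GL(C)}$. By (5), $U^*b$ is within $4\varepsilon'$ of $\overline{GL(C)}$; multiplying by the unitary $U$, so is $b$. As $\varepsilon'>0$ was arbitrary, $b\in\overline{GL(B_\infty)}$, and Lemma 1(b) gives $b\in\overline{GL(B)}$. $\blacksquare$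

## 8. Finding elements of $A$ under positive elements of $A\rtimes_\alpha G$, and the proof of Theorem B

Let $B=A\rtimes_\alpha G$ as in Theorem B. Theorem A asks that $1-e^{(m)}$ fit under a given $y\in B_+$, while Definition 2.2 only offers elements $x\in A_+$. The next lemma bridges this.

**Lemma 6.** For every nonzero $y\in B_+$ there is $x\in A_+$ with $\|x\|=1$ and $x\lesssim y$ in $B$.

*Proof.* Write $y=\sum_ky_ku_k$. As $E_A$ is faithful and positive, we may scale so that $c:=E_A(y)\ge0$ (the coefficient of $u_1$) has norm $1$. Choose $(e_g^{(m)})$ as in Section 4 for $F=\{y_k:k\in G\}$ and with $c$ in place of $x$.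

Compressing by $e_g$ kills all coefficients except $c$: in $B_\infty$, by (1),
$$e_gye_g=\sum_ky_ke_gu_ke_g=\sum_ky_ke_g\alpha_k(e_g)u_k=\sum_ky_ke_ge_{kg}u_k=ce_g^2=e_gce_g.\tag{6}$$
Next, $ece=\sum_gce_g^2$ is a sum of mutually orthogonal positive elements, and $\|ece\|\ge1$ by (2). So $\|ce_g^2\|\ge1$ for some $g$. Let $c_m=e_g^{(m)}ce_g^{(m)}\in A_+$. Then $\limsup_m\|c_m\|\ge1$ and, by (6), $\|c_m-e_g^{(m)}ye_g^{(m)}\|\to0$. Choose $m$ with $\|c_m\|>\frac34$ and $\|c_m-e_g^{(m)}ye_g^{(m)}\|<\frac14$. By Fact 1,
$$0\ne(c_m-\tfrac14)_+\lesssim e_g^{(m)}ye_g^{(m)}\lesssim y .$$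
Normalize $(c_m-\frac14)_+\in A_+$. $\square$

*Proof of Theorem B.* We verify that $B$ satisfies the hypotheses of Theorem A.

**Step 1: $B$ is simple.** Let $I\ne0$ be a closed ideal of $B$, pick $0\ne y\in I_+$ and $x$ as in Lemma 6. As a limit of elements $r_nyr_n^*$, $x$ lies in $I$. So $I\cap A$ is a nonzero ideal of the simple algebra $A$, hence $1\in I$.

**Step 2: $B$ is finite.** The regular representation embeds $B$ unitally in $M_n(A)$. By Facts 2 and 4, $M_n(A)$ is finite. An isometry in the unital subalgebra $B$ is an isometry of $M_n(A)$, hence unitary.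

**Step 3: conditions (i)–(iv).** Let $S\subset B$ be finite and $0\ne y\in B_+$. Take $x\lesssim y$ from Lemma 6, let $F$ be the set of all coefficients $s_k$ of the elements $s=\sum_ks_ku_k\in S$, and choose $(e_g^{(m)})$ as in Section 4 for $F$ and $x$. Let $D$ be as in Lemma 2.

* (i) By Lemma 2, $e$ commutes with all $s_k$ and all $u_k$, hence with $S$.
* (ii) $es=\sum_kes_ku_k\in D$ by Lemma 2.
* (iii) $1-e^{(m)}\lesssim x$ in $A$, hence in $B$, and $x\lesssim y$. So $1-e^{(m)}\lesssim y$ in $B$.
* (iv) is the last statement of Lemma 2.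

Theorem A gives $\operatorname{tsr}(A\rtimes_\alpha G)=1$. $\blacksquare$

## 9. Without condition (4): subgroups and fixed point algebras

**Theorem C.** Let $A$ be a simple unital $C^*$-algebra with $\operatorname{tsr}(A)=1$, $G$ a finite group, and $\alpha$ an action satisfying (1), (2), (3) of Definition 2.2 (for all $F,\varepsilon,x$); condition (4) is not assumed. Then for every subgroup $L\le G$:
(a) $\operatorname{tsr}(A\rtimes_{\alpha|_L}L)=1$;
(b) $\operatorname{tsr}(A^L)=1$ for the fixed point algebra $A^L$.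

*Proof of (a).*

**Step 1: reduction to $L=G$.** We show that conditions (1)–(3) pass to $L$. Write $G=\bigsqcup_{t\in T}Lt$. Given $(e_g)_{g\in G}$ for $(F,\varepsilon/|T|,x)$, put $f_l=\sum_{t\in T}e_{lt}$ for $l\in L$. These are mutually orthogonal positive contractions with $\sum_lf_l=\sum_ge_g$, so (3) holds. Moreover $\alpha_{l'}(f_l)-f_{l'l}=\sum_t(\alpha_{l'}(e_{lt})-e_{l'lt})$ has norm less than $\varepsilon$, and the commutators with $F$ are estimated in the same way. So we may assume $L=G$. If $\dim A<\infty$, then $A\rtimes G$ is finite-dimensional and has stable rank one. From now on let $A$ be infinite-dimensional.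

Condition (4) was used only for the inequality $\|exe\|\ge1$ in (2), and that inequality only in Lemma 6. So it suffices to prove Lemma 6 from (1)–(3). Let $0\ne y=\sum_ky_ku_k\in B_+$, scaled so that $c=E_A(y)$ has norm $1$, and put $c'=(c-\frac12)_+\ne0$. The idea is to choose, in place of $c$, a test element $x$ so small that $c'\not\lesssim x$. If $e$ nearly missed $c$, then $c'$ would fit under $1-e\lesssim x$.

**Step 2: two orthogonal elements in $\mathrm{her}(c')$.** We find nonzero orthogonal $c_1,c_2\in\mathrm{her}(c')_+$. Suppose there are none. If a self-adjoint element of $\mathrm{her}(c')$ had two distinct nonzero spectral values, functional calculus with functions supported near them and away from $0$ would give such a pair. So every self-adjoint element has at most one nonzero spectral value, and is thus a multiple of a projection. In particular $c'$ is a multiple of a projection $p$, and $\mathrm{her}(c')=pAp$. If a self-adjoint $a\in pAp$ were not in $\mathbb Cp$, its spectrum in $pAp$ would have two points, and $a+\lambda p$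 would have two distinct nonzero spectral values for a suitable real $\lambda$. So $pAp=\mathbb Cp$. By Fact 5, $1=\sum_{i=1}^Na_ipb_i$. Then every $a\in A$ satisfies $a=\sum_{i,j}a_i\,(pb_iaa_jp)\,b_j\in\operatorname{span}\{a_ipb_j\}$, and $\dim A<\infty$, a contradiction.

**Step 3: the test element $x$.** By Fact 5 choose $w\in c_1Ac_2$ with $\|w\|=1$ and put $x=ww^*$, $x'=w^*w$. Then $\|x\|=1$, $x\in\mathrm{her}(c_1)$, $x'\in\mathrm{her}(c_2)$, so $xx'=0$ and both lie in $\mathrm{her}(c')$.

We compare elements of matrix algebras over $A$ of different sizes by adding zeros. The size of the ambient algebra does not matter: if $rbr^*$ is close to $a$, we may compress $r$ to the blocks in which $a$ and $b$ live. Clearly $a\lesssim b$ and $a'\lesssim b'$ imply $a\oplus a'\lesssim b\oplus b'$. We claim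
$$x\oplus x\lesssim x\oplus x'\lesssim x+x'\lesssim c'.\tag{7}$$
The first relation follows from Fact 1(d), which gives $x\lesssim x'$. For the second, let $v$ be the column with entries $x^{1/2},x'^{1/2}$. Since $xx'=0$, $vv^*=x\oplus x'$, and $v^*v=x+x'$; use Fact 1(d). The third holds since $x+x'\in\mathrm{her}(c')$.

**Step 4: $c'\not\lesssim x$.** Suppose $c'\lesssim x$. By (7), $x\oplus x\lesssim x$. Replacing two copies by one repeatedly, $x^{\oplus N}\lesssim x$ for all $N$. On the other hand $1\lesssim x^{\oplus N}$ for some $N$. To see this, write $1=\sum_{i=1}^Na_ixb_i$ (Fact 5). Let $T$ be the row with entries $a_ix^{1/2}$, $\beta$ the row with entries $b_i^*$, and $Q$ the column with entries $x^{1/2}b_i$, so $TQ=1$ and $Q^*Q=\beta x^{\oplus N}\beta^*$. From $1=Q^*T^*TQ\le\|T\|^2Q^*Q$, $Q^*Q$ is invertible, and $\beta'=(Q^*Q)^{-1/2}\beta$ satisfies $\beta'x^{\oplus N}\beta'^*=1$.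

Hence $1\oplus1\lesssim x^{\oplus2N}\lesssim x\lesssim1$. So there is $R_0\in M_2(A)$ with $\|R_0(1\oplus0)R_0^*-1_2\|<1$. Then $q=R_0(1\oplus0)R_0^*$ is invertible, $R=q^{-1/2}R_0$ satisfies $R(1\oplus0)R^*=1_2$, and $V=R(1\oplus0)$ satisfies $VV^*=1_2$. So $V^*$ is an isometry, and $V^*V$ is a projection in the corner of $1\oplus0$, so $V^*V\le1\oplus0\ne1_2$. This contradicts finiteness of $M_2(A)$, which holds by Facts 2 and 4.

**Step 5: $e$ meets $c$.** Choose $e_g^{(m)}$ satisfying (1)–(3) for $(\{y_k\},\frac1m,x)$, and form $e_g,e$ as in Section 4; the relations in display (1) hold, and $1-e^{(m)}\lesssim x$. In $A_\infty$, $c$ commutes with $e$, so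
$$c-(1-e)^{1/2}c(1-e)^{1/2}=ce .$$
If $\|ce\|<\frac12$, then for large $m$ the corresponding difference in $A$ has norm less than $\frac12$. By Fact 1 and $c\le1$,
$$c'=(c-\tfrac12)_+\lesssim(1-e^{(m)})^{1/2}c(1-e^{(m)})^{1/2}\le1-e^{(m)}\lesssim x ,$$
contradicting Step 4. So $\|ce\|\ge\frac12$.

**Step 6: the element under $y$.** We finish as in Lemma 6. The sum $ce=\sum_gce_g$ consists of mutually orthogonal positive elements, so $\|ce_g\|\ge\frac12$ for some $g$. As $c$ and $e_g$ are commuting positive contractions, $ce_g^2\ge c^2e_g^2=(ce_g)^2$, so $\|ce_g^2\|\ge\frac14$. Equation (6) holds as before, since it used only the relations in display (1). So for some $m$, $c_m=e_g^{(m)}ce_g^{(m)}\in A_+$ satisfies $\|c_m\|>\frac3{16}$ and $\|c_m-e_g^{(m)}ye_g^{(m)}\|<\frac1{16}$. Hence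
$$0\ne(c_m-\tfrac1{16})_+\lesssim e_g^{(m)}ye_g^{(m)}\lesssim y .$$
Normalizing proves Lemma 6. The proof of Theorem B in Section 8 now applies word for word and gives (a).

*Proof of (b).*

**Step 7: $A^L$ is a corner of $A\rtimes L$.** Let $p=\frac1{|L|}\sum_{l\in L}u_l\in A\rtimes L$. This is a projection with $u_lp=p=pu_l$. For $a\in A$ and $k\in L$,
$$p\,au_k\,p=pap=\frac1{|L|}\sum_lu_lap=\Big(\frac1{|L|}\sum_l\alpha_l(a)\Big)p ,$$
and the element in parentheses lies in $A^L$. Since $p$ commutes with $A^L$, $a\mapsto ap$ is a $*$-homomorphism from $A^L$ to $p(A\rtimes L)p$. It is onto by the formula, and injective because the coefficient of $u_1$ in $ap$ is $a/|L|$. So $A^L\cong H:=p(A\rtimes L)p$, a corner of $A\rtimes L$, and $\operatorname{tsr}(A\rtimes L)=1$ by (a). Lemma 3 gives $\operatorname{tsr}(A^L)=1$. $\blacksquare$
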